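\title{Automorphism groups of the measure algebra and trivial automorphisms of $\mathcal P(\mathbb N)/\mathrm{fin}$}

\begin{abstract}
We show that neither the group of all automorphisms of the Lebesgue measure algebra nor its subgroup of measure-preserving automorphisms embeds in the group of trivial automorphisms of $\mathcal P(\mathbb N)/\mathrm{fin}$; every homomorphism from either group to it is trivial. More generally, for an infinite set $\Omega$ both groups embed in the group of trivial automorphisms of $\mathcal P(\Omega)/\mathrm{fin}$ if $|\Omega|\ge 2^{\aleph_0}$, and both admit only the trivial homomorphism to it if $|\Omega|<2^{\aleph_0}$. The proof combines three ingredients: the measure-preserving group has no proper subgroup of index less than $2^{\aleph_0}$; a group with this property that commutes, up to finite sets, with finitely many permutations fixes almost every point of their infinite orbits; and Higman's group has no nontrivial finite orbits.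
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathcal M$ be the \emph{measure algebra}: the Boolean algebra of Lebesgue measurable subsets of $[0,1]$ modulo null sets, with its measure $\mu$. Let $\mathrm{Aut}\,\mathcal M$ be the group of all Boolean automorphisms of $\mathcal M$, and let $\mathrm{MPAut}\,\mathcal M$ be the subgroup of those $\varphi$ with $\mu(\varphi(a))=\mu(a)$ for all $a\in\mathcal M$.

Let $\Omega$ be an infinite set and let $\mathcal P(\Omega)/\mathrm{fin}$ be the algebra of its subsets modulo finite sets. An automorphism of this algebra is called \emph{trivial} if there are cofinite sets $A,B\subseteq\Omega$ and a bijection $f\colon A\to B$ such that the automorphism sends the class of $X$ to the class of $f[X\cap A]$ for every $X\subseteq\Omega$. The trivial automorphisms form a group $T^*_\Omega$, and we write $T^*_\omega$ for $T^*_{\mathbb N}$. The following question comes from Ursino's paper \cite{Ursino}.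

\begin{quote}
Is there an injective group homomorphism from $\mathrm{Aut}\,\mathcal M$, or at least from $\mathrm{MPAut}\,\mathcal M$, into $T^*_\omega$?
\end{quote}

The groups on the two sides are built alike. Each acts on an algebra of sets modulo small sets, and the elements of $\mathrm{MPAut}\,\mathcal M$ and of $T^*_\omega$ are point maps that are defined, and identified, up to small sets: null sets in one case, finite sets in the other. The first tests suggest a positive answer. Every countable group embeds in $T^*_\omega$ (Lemma~\ref{lem:embed}), so no countable subgroup of $\mathrm{Aut}\,\mathcal M$, and in particular no finite list of elements and relations, is an obstruction. Size is no obstruction either. Put $\mathfrak c=2^{\aleph_0}$, which is the cardinality of both automorphism groups of $\mathcal M$. Partition $[0,1]$ into intervals $I_n$ of length $2^{-n}$ for $n\ge1$, cut $I_n$ into $n$ subintervals of equal length, and permute these by translations. This gives a subgroup $\prod_n\mathrm{Sym}(n)$ of $\mathrm{MPAut}\,\mathcal M$ of cardinality $\mathfrak c$. It acts on the countable set $\bigsqcup_n\{1,\dots,n\}\times\mathbb N$ with every nonidentity element moving infinitely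 many points, so it embeds in $T^*_\omega$, again by Lemma~\ref{lem:embed}.

The answer is nevertheless negative, in the strongest form. As usual, a homomorphism of groups is called trivial if it sends every element to the identity.

\begin{theorem}\label{thm:A}
There is no injective homomorphism $\mathrm{MPAut}\,\mathcal M\to T^*_\omega$ and none $\mathrm{Aut}\,\mathcal M\to T^*_\omega$. Every homomorphism from either group to $T^*_\omega$ is trivial.
\end{theorem}

This is the case $\Omega=\mathbb N$ of a statement that locates the exact threshold.

\begin{theorem}\label{thm:B}
Let $\Omega$ be an infinite set. If $|\Omega|<\mathfrak c$, every homomorphism $\mathrm{MPAut}\,\mathcal M\to T^*_\Omega$ and every homomorphism $\mathrm{Aut}\,\mathcal M\to T^*_\Omega$ is trivial. If $|\Omega|\ge\mathfrak c$, both groups embed in $T^*_\Omega$.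
\end{theorem}

The property of $\mathrm{MPAut}\,\mathcal M$ that drives the proof is the following.

\begin{theorem}\label{thm:C}
The group $\mathrm{MPAut}\,\mathcal M$ has no proper subgroup of index less than $\mathfrak c$.
\end{theorem}

The bound is sharp, since the trivial subgroup has index $\mathfrak c$. All proofs are carried out in ZFC.

Call a group \emph{thick} if it has no proper subgroup of index less than $\mathfrak c$. The size of an orbit is the index of a stabilizer, so when a thick group acts on a set, every orbit of cardinality less than $\mathfrak c$ is a single point. Thus Theorem~\ref{thm:C} says that $\mathrm{MPAut}\,\mathcal M$ has no nontrivial action on $\mathbb N$. This does not yet answer the question. A homomorphism to $T^*_\omega$ is an action only up to finite errors, with one finite set of errors for each pair of group elements, and it provides no stabilizers of points. The work consists in extracting from such a homomorphism a genuine action on a small set.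

Section~\ref{sec:model} shows the mechanism in a case that can be done by hand, and Section~\ref{sec:orbits} proves the two lemmas on orbits that generalize it. Sections~\ref{sec:measure} and~\ref{sec:index} recall what is needed about $\mathcal M$ and prove Theorem~\ref{thm:C}. Sections~\ref{sec:mp} and~\ref{sec:aut} prove Theorem~\ref{thm:B}. Besides textbook facts we use two results from the literature: Fathi's theorem that $\mathrm{MPAut}\,\mathcal M$ is simple \cite{Fathi}, and Higman's finitely presented infinite group without nontrivial finite quotients \cite{Higman}.

\section{Near permutations}\label{sec:near}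

Let $\Omega$ be an infinite set. \emph{Almost all} means all but finitely many. A \emph{near permutation} of $\Omega$ is a bijection between two cofinite subsets of $\Omega$. The composite $g\circ f$ of two near permutations is defined on the cofinite set $f^{-1}(\operatorname{dom}g)$ and is again a near permutation. Identify two near permutations if they agree at almost all points, and write $[f]$ for the class of $f$. The classes form a group $N(\Omega)$. An identity in $N(\Omega)$ such as $[f][g]=[g][f]$ means that $f(g(x))$ and $g(f(x))$ are defined and equal for almost all $x\in\Omega$.

\begin{lemma}\label{lem:near}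
Sending $[f]$ to the automorphism of $\mathcal P(\Omega)/\mathrm{fin}$ induced by $f$ is an isomorphism $N(\Omega)\to T^*_\Omega$.
\end{lemma}

\begin{proof}
The map is a well-defined homomorphism, and it is onto by the definition of $T^*_\Omega$. Suppose $[f]\ne[f']$. Then there is an infinite set $D\subseteq\operatorname{dom}f\cap\operatorname{dom}f'$ with $f(x)\neq f'(x)$ for all $x\in D$. Choose distinct points $x_0,x_1,\dots$ of $D$ recursively so that $f(x_n)\notin\{f'(x_m):m<n\}$ and $f'(x_n)\notin\{f(x_m):m<n\}$; since $f$ and $f'$ are injective, each step excludes only finitely many points of $D$. For $X=\{x_n:n\in\mathbb N\}$ the sets $f[X]$ and $f'[X]$ are infinite and disjoint, so the two automorphisms differ at the class of $X$.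
\end{proof}

From now on we work with $N(\Omega)$ in place of $T^*_\Omega$.

\begin{lemma}\label{lem:embed}
If a group $Q$ acts on $\Omega$ by permutations and every $g\in Q\setminus\{1\}$ moves infinitely many points, then $Q$ embeds in $N(\Omega)$. In particular, every group $Q$ with $|Q|\le|\Omega|$ embeds in $N(\Omega)$.
\end{lemma}

\begin{proof}
The kernel of $\mathrm{Sym}(\Omega)\to N(\Omega)$ consists of the permutations that move finitely many points, which gives the first claim. For the second, identify $Q\times\mathbb N$ with a subset of $\Omega$, and let $Q$ act on it by left translation in the first factor and trivially on the rest of $\Omega$.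
\end{proof}

Not every class contains a permutation, and one integer decides the matter. The \emph{index} of a near permutation $f$ is
\[
\operatorname{ind}f=|\Omega\setminus\operatorname{dom}f|-|\Omega\setminus\operatorname{ran}f| .
\]
Removing a point from the domain raises both terms by one, so the index depends only on $[f]$. Given $f$ and $g$, restrict them so that $\operatorname{ran}f=\operatorname{dom}g$; then the two middle terms cancel in $\operatorname{ind}f+\operatorname{ind}g$, and the sum is $\operatorname{ind}(g\circ f)$. Hence $\operatorname{ind}\colon N(\Omega)\to\mathbb Z$ is a homomorphism. A near permutation of index $0$ extends to a permutation of $\Omega$ by any bijection between the two finite complements. The map $n\mapsto n+1$ on $\mathbb N$ has index $-1$, so its class contains no permutation.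

\section{The mechanism in a model case}\label{sec:model}

A homomorphism from a thick group to a countable group is trivial, because its kernel has countable index. The group $N(\Omega)$ is not countable, but some of its centralizers are.

\begin{example}\label{ex:shift}
Let $\Omega=\mathbb Z$ and $\alpha(n)=n+1$. If $[\tau]$ commutes with $[\alpha]$, there is $M$ with $\tau(n+1)=\tau(n)+1$ for $|n|\ge M$. So $\tau(n)-n$ is a constant $p$ for $n\ge M$ and a constant $p'$ for $n\le -M$, and $[\tau]$ is determined by $(p,p')\in\mathbb Z^2$. The centralizer of $[\alpha]$ is countable, and a thick group that maps into it maps trivially.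
\end{example}

\begin{example}\label{ex:two}
Let $\Omega=\mathbb Z\times\{1,2\}$. Let $\alpha$ shift the first copy of $\mathbb Z$ by $1$ and fix the second, let $\beta$ shift the second copy by $1$ and fix the first, and let $\sigma(n,i)=(n,3-i)$ exchange the copies. Then
\begin{equation}\label{eq:pattern}
\alpha\beta=\beta\alpha,\qquad \sigma\alpha\sigma^{-1}=\beta,\qquad \sigma(\alpha\beta)=(\alpha\beta)\sigma .
\end{equation}
If $[\tau]$ commutes with $[\alpha\beta]$, there is $M$ with $\tau(n+1,i)=\alpha\beta\,\tau(n,i)$ for $|n|\ge M$, so $[\tau]$ is determined by $M$ and the four values $\tau(\pm M,i)$. The centralizer of $[\alpha\beta]$ is countable. Since $[\sigma]\ne1$, the class $[\sigma]$ is not in the image of any homomorphism from a thick group to the centralizer of $[\alpha\beta]$.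
\end{example}

The proof of Theorem~\ref{thm:B} runs Example~\ref{ex:two} backwards. Inside $\mathrm{MPAut}\,\mathcal M$ we shall find the pattern \eqref{eq:pattern} with two additional features. First, the element playing $\beta$ lies in a thick group that commutes with the element playing $\alpha$. Under a homomorphism to $N(\Omega)$ this forces the picture of the example: $\beta$ fixes almost all points on the infinite cycles of $\alpha$, so that $\alpha\beta$ agrees with $\alpha$ there. Second, the element playing $\sigma$ lies in a thick group that commutes with $\alpha\beta$. This forces $\sigma$ to fix almost all of those points as well. But $\sigma$ conjugates $\alpha$, which moves them, to $\beta$, which fixes them. So there are no such points.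

Three things stand between this sketch and a proof.

\begin{enumerate}
\item With infinitely many infinite orbits the centralizer is uncountable. If $\alpha(n,j)=(n+1,j)$ on $\mathbb Z\times\mathbb N$, the permutations $(n,j)\mapsto(n+x_j,j)$ for $x\in\mathbb Z^{\mathbb N}$ commute with $\alpha$ and have distinct classes. Lemma~\ref{lem:rigid} handles this by counting one orbit at a time.
\item Finite orbits give no rigidity: the centralizer of the identity is all of $N(\Omega)$. The sketch only excludes infinite cycles of $\alpha$, and a permutation with finite cycles can move every point. We therefore replace the single element $\alpha$ by a copy of a group that has no nontrivial finite orbits (Lemma~\ref{lem:higman}).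
\item One needs thick groups in the right places. Theorem~\ref{thm:C} supplies them.
\end{enumerate}

\section{Infinite orbits and finite orbits}\label{sec:orbits}

\begin{lemma}\label{lem:rigid}
Let $\Omega$ be an infinite set with $|\Omega|<\mathfrak c$. Let $(\alpha_s)_{s\in S}$ be a finite family of permutations of $\Omega$, let $F$ be the group they generate, and let $A$ be the union of the infinite $F$-orbits. Let $K$ be a thick group and $\psi\colon K\to N(\Omega)$ a homomorphism such that $\psi(k)$ commutes with $[\alpha_s]$ for all $k\in K$ and $s\in S$. Then for each $k\in K$, every representative of $\psi(k)$ fixes almost all points of $A$.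
\end{lemma}

\begin{proof}
Fix a representative $\sigma_k$ of $\psi(k)$ for each $k\in K$. The group $K$ does not act on $\Omega$, but it acts on the set of almost equivariant copies of a given orbit inside $\Omega$, and this set is small.

\medskip\noindent\emph{Germs of an orbit.} Let $O$ be an infinite orbit; it is countable because $S$ is finite. Consider injections $\tau\colon O\setminus D\to\Omega$, with $D\subset O$ finite, such that for each $s\in S$
\begin{equation}\label{eq:germ}
\tau(\alpha_sx)=\alpha_s\tau(x)\quad\text{for almost all }x\in O .
\end{equation}
Identify two such maps if they agree at almost all points of $O$, and let $\mathcal G_O$ be the set of classes. We claim that $|\mathcal G_O|\le|\Omega|$.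

Make $O$ a graph by joining $x$ to $\alpha_sx$ for every $s\in S$. The graph is connected because $O$ is an orbit, and every vertex has at most $2|S|$ neighbors. Let $E\subset O$ be finite. The graph $O\setminus E$ has finitely many components. For $E=\emptyset$ there is one. For $E\ne\emptyset$, follow a path from a vertex $y\notin E$ to $E$; the last vertex before the path first enters $E$ is a neighbor of $E$ in the component of $y$, and $E$ has at most $2|S||E|$ neighbors. For every finite $E$ fix one base vertex in each component of $O\setminus E$.

Given $\tau$, let $E$ consist of $D$ and of the exceptions to \eqref{eq:germ} for all $s\in S$; it is finite because $S$ is. If $x$ and $\alpha_sx$ both lie in $O\setminus E$, then $\tau(\alpha_sx)=\alpha_s\tau(x)$ and $\tau(x)=\alpha_s^{-1}\tau(\alpha_sx)$, so the value of $\tau$ at either end of an edge determines the value at the other end. Hence $\tau|_{O\setminus E}$ is determined by $E$ and the values of $\tau$ at the finitely many base vertices. There are countably many sets $E$ and, for each, at most $|\Omega|$ finite tuples of values. This proves the claim.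

\medskip\noindent\emph{The action on germs.} Put $k\cdot[\tau]=[\sigma_k\circ\tau]$. Since $\tau$ is injective, the $\tau$-preimage of a finite set is finite, so any statement that holds for almost all $y\in\Omega$ holds for $y=\tau(x)$ for almost all $x\in O$. This gives everything we need. The map $\sigma_k\circ\tau$ is an injection defined at almost all points of $O$. It satisfies \eqref{eq:germ}, because $\sigma_k\tau(\alpha_sx)=\sigma_k\alpha_s\tau(x)=\alpha_s\sigma_k\tau(x)$ for almost all $x\in O$. Its class depends only on $\psi(k)$ and $[\tau]$. Finally $\sigma_{kl}(y)=\sigma_k\sigma_l(y)$ and $\sigma_1(y)=y$ for almost all $y$, so this is an action of $K$ on $\mathcal G_O$. As $|\mathcal G_O|\le|\Omega|<\mathfrak c$ and $K$ is thick, $K$ fixes the class of the inclusion $O\hookrightarrow\Omega$. That is, each $\sigma_k$ fixes almost all points of $O$.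

\medskip\noindent\emph{From one orbit to all.} There may be infinitely many infinite orbits, so the finite sets of exceptions could add up to an infinite set. They do not. Fix $k$. There is a finite set $D\subset\Omega$ such that for $x\notin D$ and $s\in S$ the points $x$ and $\alpha_sx$ lie in $\operatorname{dom}\sigma_k$ and $\sigma_k(\alpha_sx)=\alpha_s\sigma_k(x)$. Let $O$ be an infinite orbit disjoint from $D$. If $x\in O$ is fixed by $\sigma_k$, then $\sigma_k(\alpha_sx)=\alpha_sx$; and for $y=\alpha_s^{-1}x\in O$ we have $\alpha_s\sigma_k(y)=\sigma_k(x)=x$, so $\sigma_k(y)=y$. Thus the set of points of $O$ fixed by $\sigma_k$ is $F$-invariant. It is nonempty by the previous step, so it is all of $O$. Only finitely many orbits meet $D$, and on each infinite one among them $\sigma_k$ has finitely many exceptions.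
\end{proof}

\begin{remark}
The hypothesis $|\Omega|<\mathfrak c$ enters the proof of Theorem~\ref{thm:B} only through the inequality $|\mathcal G_O|<\mathfrak c$. That count needs $S$ finite: for the family of all transpositions of $\mathbb N$ there is one orbit $O=\mathbb N$, every injection satisfies \eqref{eq:germ}, and $|\mathcal G_O|=\mathfrak c$.
\end{remark}

To deal with finite orbits, let $\Gamma$ be Higman's group
\[
\Gamma=\langle g_0,g_1,g_2,g_3\mid g_ig_{i+1}g_i^{-1}=g_{i+1}^2\ \ (i\in\mathbb Z/4)\rangle ,
\]
and put $S=\{g_0,g_1,g_2,g_3\}$. Higman proved that $\Gamma$ is infinite and has no nontrivial finite quotient \cite{Higman}. Every homomorphism from $\Gamma$ to an abelian group is trivial, since in an abelian group the $i$th relation reads $g_{i+1}=g_{i+1}^2$.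

\begin{lemma}\label{lem:higman}
Let $\Omega$ be an infinite set and $\rho\colon\Gamma\to N(\Omega)$ a homomorphism. Each class $\rho(s)$, $s\in S$, contains a permutation. For any choice of permutations $\alpha_s\in\rho(s)$, almost every point that is moved by some $\alpha_s$ lies in an infinite orbit of the group generated by the $\alpha_s$. In particular, if this group has no infinite orbit, then $\rho$ is trivial.
\end{lemma}

\begin{proof}
The homomorphism $\operatorname{ind}\circ\rho\colon\Gamma\to\mathbb Z$ is trivial, so each $\rho(s)$ has index $0$ and contains a permutation. A choice of permutations $\alpha_s$ defines an action of the free group $F(S)$ on $\Omega$, which need not factor through $\Gamma$. However, the composite $F(S)\to\mathrm{Sym}(\Omega)\to N(\Omega)$ agrees with $F(S)\to\Gamma\to N(\Omega)$ on generators, hence everywhere. So each of the four relators $g_ig_{i+1}g_i^{-1}g_{i+1}^{-2}$ moves finitely many points. Let $D$ be the finite set of points moved by some relator.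

Let $O$ be a finite orbit disjoint from $D$. The kernel of $F(S)\to\mathrm{Sym}(O)$ is a normal subgroup containing the relators, so the action on $O$ factors through $\Gamma$. The image of $\Gamma$ in $\mathrm{Sym}(O)$ is a finite quotient, hence trivial, and $O$ is a single point fixed by all $\alpha_s$. Therefore a point moved by some $\alpha_s$ lies in an infinite orbit or in one of the finitely many finite orbits that meet $D$, and the union of the latter is finite. If there is no infinite orbit, each $\alpha_s$ moves finitely many points, so $\rho(s)=1$ for all $s\in S$.
\end{proof}

The finiteness of the set of relators makes $D$ finite. The absence of finite quotients cannot be dropped: if a group has a nontrivial finite quotient $Q$, its action on $Q\times\mathbb N$ gives a nontrivial homomorphism to $N(Q\times\mathbb N)$ with finite orbits only.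

\section{The measure algebra}\label{sec:measure}

Throughout, $G=\mathrm{MPAut}\,\mathcal M$. We write $\wedge,\vee,\setminus,\le$ for the operations and order of $\mathcal M$, call $a,b$ \emph{disjoint} if $a\wedge b=0$, and put $\mathcal M_a=\{b\in\mathcal M:b\le a\}$, a Boolean algebra with unit $a$. A \emph{probability algebra} is a Boolean algebra $\mathcal A$ in which countable joins exist, with a function $\nu\colon\mathcal A\to[0,1]$ that is countably additive on disjoint sequences, vanishes only at $0$, and has $\nu(1)=1$. It is \emph{atomless} if every nonzero element has a nonzero element strictly below it, and \emph{separable} if the metric $\nu((a\setminus b)\vee(b\setminus a))$ is separable. If a countable set generates $\mathcal A$ under complements and countable joins, then $(\mathcal A,\nu)$ is separable for every such $\nu$: the metric closure of the countable subalgebra it generates is a subalgebra closed under increasing countable joins, since $\nu(\bigvee_mz_m\setminus z_n)\to0$. We use the following facts.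

\begin{enumerate}
\item[(M1)] \emph{Joins.} A Boolean isomorphism is an order isomorphism, so it preserves countable joins. A family of pairwise disjoint nonzero elements of $\mathcal M$ is countable, as at most $n$ members have measure above $1/n$. The classes of rational intervals generate $\mathcal M$ under complements and countable joins, since every measurable set agrees with a Borel set up to a null set; their meets with $a$ generate $\mathcal M_a$.

\item[(M2)] \emph{Chains.} For $a\in\mathcal M$ there are elements $a_t\le a$, $0\le t\le\mu(a)$, with $\mu(a_t)=t$ and $a_t\le a_{t'}$ for $t\le t'$. Indeed, if $A$ represents $a$, then $r\mapsto\mu(A\cap[0,r])$ is continuous and nondecreasing; let $a_t$ be the class of $A\cap[0,r]$ for the least $r$ giving the value $t$. Taking differences along the chain, a nonzero $a$ splits into $n$ pieces of equal measure, or into infinitely many nonzero pieces with join $a$.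

\item[(M3)] \emph{Uniqueness} (Carath\'eodory). All separable atomless probability algebras are isomorphic. For $a\ne0$ this applies to $(\mathcal M_a,\mu/\mu(a))$. So for nonzero $a,b$ there is a Boolean isomorphism $\mathcal M_a\to\mathcal M_b$, and a measure-preserving one if $\mu(a)=\mu(b)$.

\item[(M4)] \emph{Gluing.} If $(a_i)$ is a countable partition of $1$, then $z\mapsto(z\wedge a_i)_i$ is an isomorphism $\mathcal M\to\prod_i\mathcal M_{a_i}$. Hence, given a second partition $(a_i')$ and isomorphisms $\theta_i\colon\mathcal M_{a_i}\to\mathcal M_{a_i'}$, the map $z\mapsto\bigvee_i\theta_i(z\wedge a_i)$ is an automorphism of $\mathcal M$, measure-preserving if each $\theta_i$ is. For disjoint $a,b$ and an isomorphism $\theta\colon\mathcal M_a\to\mathcal M_b$, gluing $\theta$, $\theta^{-1}$ and the identity of $\mathcal M_{1\setminus(a\vee b)}$ gives an automorphism $e$ with $e^2=1$, the \emph{exchange} of $a$ and $b$ along $\theta$. By (M3), disjoint elements of equal measure have a measure-preserving exchange.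

\item[(M5)] \emph{Point maps} (von Neumann). Let $(Z,\nu)$ be a standard probability space, that is, a complete separable metric space with a Borel probability measure. Every measure-preserving automorphism of its measure algebra is induced by a measure-preserving Borel isomorphism between two conull Borel subsets of $Z$, and two such maps induce the same automorphism exactly when they agree almost everywhere. We write $\mathrm{MPAut}(Z)$ for this group.

\item[(M6)] \emph{Simplicity} (Fathi \cite{Fathi}). The group $G$ is simple.

\item[(M7)] \emph{Cardinality.} $|G|=|\mathrm{Aut}\,\mathcal M|=\mathfrak c$. There are $\mathfrak c$ Borel sets, so $|\mathcal M|\le\mathfrak c$. By (M1) an automorphism is determined by its values on rational intervals, so $|\mathrm{Aut}\,\mathcal M|\le\mathfrak c^{\aleph_0}=\mathfrak c$. The rotations $x\mapsto x+t \bmod 1$ with $0\le t\le\frac12$ send the class of $[0,\frac12]$ to distinct classes, so $|G|\ge\mathfrak c$.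
\end{enumerate}

An automorphism $T$ of $\mathcal M$ is \emph{supported in $a$} if $T(b)=b$ whenever $b\wedge a=0$. Such a $T$ fixes $1\setminus a$, hence $a$, and is the gluing of an automorphism of $\mathcal M_a$ with the identity. Let $G_a$ be the group of elements of $G$ supported in $a$. For $a\ne0$ it is isomorphic to the group of measure-preserving automorphisms of $\mathcal M_a$, hence to $G$ by (M3); so it is simple and has cardinality $\mathfrak c$. Moreover $G_0=\{1\}$, $G_1=G$, $G_a\le G_b$ for $a\le b$, and $gG_ag^{-1}=G_{g(a)}$ for $g\in G$.

\section{Subgroups of small index}\label{sec:index}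

We prove Theorem~\ref{thm:C}. For finite index, simplicity is enough: the action on the cosets has a kernel of finite index, which is normal and nontrivial. For countably infinite index the cosets give a homomorphism $G\to\mathrm{Sym}(\mathbb N)$ between groups of the same cardinality $\mathfrak c$, and counting alone yields nothing. We count instead inside well-chosen families of elements. Let $H\le G$ have index less than $\mathfrak c$. Two of any $\mathfrak c$ elements lie in the same left coset of $H$:

\begin{enumerate}
\item[(P)] If $(k_x)_{x\in I}$ is a family in $G$ with $|I|=\mathfrak c$, there are $x\ne y$ with $k_x^{-1}k_y\in H$.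
\end{enumerate}

We cannot choose the pair $x,y$, so each family below is designed to make every quotient $k_x^{-1}k_y$ useful. We measure the size of $H$ by the regions on which it contains everything:
\[
\mathcal J=\{a\in\mathcal M:G_a\le H\}.
\]
The goal is $1\in\mathcal J$. The set $\mathcal J$ contains $0$ and is closed under passing to smaller elements. It is \emph{$H$-invariant}: for $h\in H$ we have $a\in\mathcal J$ if and only if $h(a)\in\mathcal J$, because $G_{h(a)}=hG_ah^{-1}$.

\begin{lemma}\label{lem:step1}
If $(a_i)_{i\in\mathbb N}$ are pairwise disjoint elements of $\mathcal M$, then some $a_i$ lies in $\mathcal J$. Consequently, below every nonzero element of $\mathcal M$ there is a nonzero element of $\mathcal J$.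
\end{lemma}

\begin{proof}
We may assume all $a_i$ are nonzero. Simplicity of $G_{a_i}$ applies only to normal subgroups, so we look for an $i$ such that $H\cap G_{a_i}$ is normal in $G_{a_i}$. By (M4), every sequence $(k_i)$ with $k_i\in G_{a_i}$ glues to an element of $G$ that acts as $k_i$ below $a_i$ and as the identity below $1\setminus\bigvee_ia_i$. These elements form a subgroup $P\cong\prod_iG_{a_i}$ with coordinate projections $\pi_i\colon P\to G_{a_i}$.

Suppose $\pi_i(H\cap P)\ne G_{a_i}$ for all $i$, and choose $k_i\in G_{a_i}\setminus\pi_i(H\cap P)$. For $x\in\{0,1\}^{\mathbb N}$ let $k_x\in P$ have coordinates $k_i^{x_i}$. By (P) there are $x\ne y$ with $k_x^{-1}k_y\in H\cap P$. For an $i$ with $x_i\ne y_i$, the $i$th coordinate of this element is $k_i$ or $k_i^{-1}$. Since $\pi_i(H\cap P)$ is a group, it contains $k_i$, a contradiction.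

So $\pi_i(H\cap P)=G_{a_i}$ for some $i$. Let $n\in H\cap G_{a_i}$ and $k\in G_{a_i}$, and take $h\in H\cap P$ with $\pi_i(h)=k$. The elements $hnh^{-1}$ and $knk^{-1}$ of $P$ have the same coordinates, namely $knk^{-1}$ at $i$ and $1$ elsewhere. So $knk^{-1}=hnh^{-1}\in H$, and $H\cap G_{a_i}$ is normal in $G_{a_i}$. Its index there is at most $[G:H]<\mathfrak c=|G_{a_i}|$, so it is nontrivial, and by simplicity it is $G_{a_i}$. For the last statement, split a nonzero element into infinitely many nonzero pieces by (M2).
\end{proof}

\begin{lemma}\label{lem:step2}
If $a,b\in\mathcal J$, then $a\vee b\in\mathcal J$. Thus $\mathcal J$ is an ideal.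
\end{lemma}

\begin{proof}
We may assume $a,b\ne0$.

\medskip\noindent\emph{Case 1: $c=a\wedge b\ne0$.} Put $u=a\vee b$ and $r=\mu(c)$. The overlap $c$ serves as a common room: any $w\le u$ that is no larger than $c$ can be moved into it by one element of $G_a$ and one of $G_b$. Let $w\le u$ with $\mu(w)\le r$, and write $w_1=w\wedge a$ and $w_2=w\setminus a\le b\setminus a$. Since
\[
\mu(c\setminus w_1)=r-\mu(c\wedge w_1)\ge\mu(w_1)-\mu(c\wedge w_1)=\mu(w_1\setminus c),
\]
there is $c'\le c\setminus w_1$ with $\mu(c')=\mu(w_1\setminus c)$. Let $l_1\in G_a$ be a measure-preserving exchange of $w_1\setminus c$ and $c'$. The elements $w_1\wedge c$ and $w_2$ are disjoint from both, so $l_1(w)=w_1'\vee w_2$, where $w_1'=(w_1\wedge c)\vee c'\le c$ and $\mu(w_1')=\mu(w_1)$. Next, $\mu(c\setminus w_1')=r-\mu(w_1)\ge\mu(w)-\mu(w_1)=\mu(w_2)$, so there is $c''\le c\setminus w_1'$ with $\mu(c'')=\mu(w_2)$. Let $l_2\in G_b$ be a measure-preserving exchange of $w_2$ and $c''$. It fixes $w_1'$, so $l_2l_1(w)=w_1'\vee c''\le c\le a$. Hence $l_2l_1(w)\in\mathcal J$, and $w\in\mathcal J$ by invariance under $l_2l_1\in H$.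

Let $\Sigma$ be the union of the groups $G_w$ over all $w\le u$ with $\mu(w)\le r$. We have shown $\Sigma\subseteq H$. For $k\in G_u$ we have $kG_wk^{-1}=G_{k(w)}$ with $k(w)\le u$ and $\mu(k(w))=\mu(w)$, so $\Sigma$ generates a normal subgroup of $G_u$. It contains $G_c\neq\{1\}$, so by simplicity it is $G_u$. Thus $G_u\le H$.

\medskip\noindent\emph{Case 2: $a\wedge b=0$.} Now $G_a$ and $G_b$ together preserve $a$, so a new element of $H$ is needed to create an overlap. Choose $u\le a$ and $v\le b$ with $\mu(u)=\mu(v)>0$, a measure-preserving isomorphism $\theta\colon\mathcal M_u\to\mathcal M_v$, and a chain $(u_t)$ below $u$ as in (M2). For $0<t<\mu(u)$ let $e_t$ be the exchange of $u_t$ and $\theta(u_t)$ along $\theta$. By (P), and since $e_t^{-1}=e_t$ and $(e_te_{t'})^{-1}=e_{t'}e_t$, there are $t<t'$ with $e=e_te_{t'}\in H$. Put $d=u_{t'}\setminus u_t\ne0$. Below $u_t$ and below $\theta(u_t)$ the two exchanges cancel. Below $d$ and below $\theta(d)$ only $e_{t'}$ acts. So $e$ is the exchange of $d$ and $\theta(d)$ along $\theta$, and $e(a)=(a\setminus d)\vee\theta(d)$ lies in $\mathcal J$ by invariance. Now $a\wedge e(a)=a\setminus d\ge u_t\ne0$, so Case~1 gives $a\vee e(a)=a\vee\theta(d)\in\mathcal J$.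 This element meets $b$ in $\theta(d)\ne0$, so Case~1 gives $a\vee b\in\mathcal J$.
\end{proof}

The conclusions of the two lemmas do not force $1\in\mathcal J$. Let $U$ be an ultrafilter of $\mathcal M$ and $H_U$ its stabilizer in $G$. If $a\notin U$, $k\in G_a$ and $b\in U$, then $k(b)\ge b\setminus a\in U$; so $G_a\le H_U$. If $a\in U$, one of two halves of $a$ lies in $U$ and the other does not, so their exchange is in $G_a$ but not in $H_U$. For $H_U$ the set $\mathcal J$ is therefore the maximal ideal $\mathcal M\setminus U$, and both conclusions hold. The last step must exclude this situation by one more use of (P).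

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Suppose $1\notin\mathcal J$. We first find $w\notin\mathcal J$ such that
\begin{equation}\label{eq:atom}
\text{of any two disjoint elements below $w$, at least one lies in $\mathcal J$.}
\end{equation}
If there is no such $w$, start with $w_0=1$ and choose recursively disjoint $a_n,w_{n+1}\le w_n$, both outside $\mathcal J$. The $a_n$ are pairwise disjoint and outside $\mathcal J$, contrary to Lemma~\ref{lem:step1}.

Take a maximal family of pairwise disjoint nonzero elements of $\mathcal J$ below $w$. It is countable by (M1). Its join is $w$, since otherwise Lemma~\ref{lem:step1} gives a further member below the difference. It is infinite, since $\mathcal J$ is an ideal and $w\notin\mathcal J$. Enumerate it as $(b_i)_{i\in\mathbb N}$.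

We want $h\in H$ and disjoint elements $c$ and $h(c)$ that cover $w$ up to finitely many $b_i$; invariance then contradicts \eqref{eq:atom}. So $h$ should carry one half of $b_i$ to the other half for almost all $i$. Cutting each $b_i$ in two and letting $k_x$ exchange the halves when $x_i=1$ does not work, because $k_x^{-1}k_y$ acts only where $x_i\ne y_i$, which may be a single $i$; and no three sequences in $\{0,1\}^{\mathbb N}$ differ pairwise at even one place. We let the number of pieces grow, so that a difference between $x$ and $y$, once it appears, is seen at all later $i$.

For $x\in(\mathbb Z/2)^{\mathbb N}$ let $x|i=(x_0,\dots,x_{i-1})\in(\mathbb Z/2)^i$. Split $b_i$ into $2^i$ pieces $b_i^s$, $s\in(\mathbb Z/2)^i$, of equal measure. By (M3) and (M4), for each $x$ there is $k_x\in G_w$ with $k_x(b_i^s)=b_i^{s+x|i}$ for all $i$ and $s$. By (P) there are $x\ne y$ with $h=k_x^{-1}k_y\in H$. Put $\delta=x+y\ne0$; then $h(b_i^s)=b_i^{s+\delta|i}$. Choose $m$ with $\delta|m\ne0$. For $i\ge m$ we have $\delta|i\ne0$; let $R_i$ contain one element from each coset of the subgroup $\{0,\delta|i\}$, so that $(\mathbb Z/2)^i$ is the disjoint union of $R_i$ and $R_i+\delta|i$. Put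
\[
c=\bigvee_{i\ge m}\ \bigvee_{s\in R_i}b_i^s,\qquad\text{so that}\qquad h(c)=\bigvee_{i\ge m}\ \bigvee_{s\in R_i+\delta|i}b_i^s .
\]
Then $c\wedge h(c)=0$ and $w=c\vee h(c)\vee b_0\vee\dots\vee b_{m-1}$. By \eqref{eq:atom} one of $c,h(c)$ lies in $\mathcal J$, and by invariance under $h$ both do. Then $w\in\mathcal J$ by Lemma~\ref{lem:step2}, a contradiction. Hence $1\in\mathcal J$, that is, $H=G$.
\end{proof}

\section{Homomorphisms of the measure-preserving group}\label{sec:mp}

\begin{proposition}\label{prop:mp}
Let $\Omega$ be an infinite set with $|\Omega|<\mathfrak c$. Every homomorphism $\varphi\colon G\to N(\Omega)$ is trivial.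
\end{proposition}

We realize the pattern \eqref{eq:pattern} with copies of Higman's group $\Gamma$ in place of $\alpha$ and $\beta$. A product of two spaces gives commuting copies with large centralizers. The flip of the two factors must in addition lie in a thick group that commutes with the diagonal copy. Shift actions provide this: a shift on $Z^\Gamma$ commutes with every automorphism of $Z$ applied in all coordinates at once.

Let $Z=[0,1]^2$, $Y=[0,1]^\Gamma$ and $X=Z^\Gamma$, each with the product of Lebesgue measures. Since $\Gamma$ is countable, these are standard probability spaces, and their Borel $\sigma$-algebras are countably generated, so their measure algebras are separable. They are atomless by the argument of (M2) applied to one coordinate. By (M3) the groups $\mathrm{MPAut}(X)$, $\mathrm{MPAut}(Y)$ and $\mathrm{MPAut}(Z)$ are isomorphic to $G$, and by Theorem~\ref{thm:C} they are thick. We identify $G$ with $\mathrm{MPAut}(X)$ and describe its elements by point maps, using (M5).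

A point $x\in X$ has coordinates $x_\eta=(u_\eta,v_\eta)\in Z$ for $\eta\in\Gamma$, so $X=Y\times Y$ and $x=(u,v)$. The group $\Gamma$ acts on $Y$ by the measure-preserving shifts $(\gamma u)_\eta=u_{\gamma^{-1}\eta}$. Define $\iota_1,\iota_2,\iota_\Delta\colon\Gamma\to G$ by
\[
\iota_1(\gamma)(u,v)=(\gamma u,v),\qquad\iota_2(\gamma)(u,v)=(u,\gamma v),\qquad\iota_\Delta(\gamma)(u,v)=(\gamma u,\gamma v).
\]
These are homomorphisms, $\iota_\Delta(\gamma)=\iota_1(\gamma)\iota_2(\gamma)$, and $\iota_\Delta(\gamma)$ is the shift $(\gamma x)_\eta=x_{\gamma^{-1}\eta}$ of $Z^\Gamma$. The map $\iota_1$ is injective: with $\epsilon$ the identity of $\Gamma$, the element $\iota_1(\gamma)$ sends $\{u_\epsilon<\frac12\}$ to $\{u_\gamma<\frac12\}$, and for $\gamma\ne\epsilon$ these sets are independent, with symmetric difference of measure $\frac12$.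

Two thick groups map to $G$.

\begin{enumerate}
\item[(a)] Let $j\colon\mathrm{MPAut}(Y)\to G$ be given by $j(T)(u,v)=(u,Tv)$. Changing $T$ on a null set $E$ changes $j(T)$ only on the null set $Y\times E$, so $j$ is a well-defined homomorphism. Its image commutes with $\iota_1(\Gamma)$, which acts on $u$ alone, and contains $\iota_2(\Gamma)$.
\item[(b)] Let $\Delta\colon\mathrm{MPAut}(Z)\to G$ be given by $(\Delta(T)x)_\eta=T(x_\eta)$. If $Z_0\subseteq Z$ is conull, then $Z_0^\Gamma$ is conull in $X$ because $\Gamma$ is countable. So $\Delta(T)$ is defined almost everywhere and depends only on the class of $T$; it preserves the measure of cylinder sets, hence the product measure; and $\Delta$ is a homomorphism. Its image commutes with $\iota_\Delta(\Gamma)$, since $\Delta(T)(\gamma x)$ and $\gamma\,\Delta(T)x$ both have $\eta$-coordinate $T(x_{\gamma^{-1}\eta})$.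
\end{enumerate}

Let $q=\Delta(f)$, where $f(p,p')=(p',p)$ is the flip of $Z$. Then $q(u,v)=(v,u)$, and
\begin{equation}\label{eq:flip}
q\,\iota_1(\gamma)=\iota_2(\gamma)\,q\qquad(\gamma\in\Gamma),
\end{equation}
as both sides send $(u,v)$ to $(v,\gamma u)$.

\begin{proof}[Proof of Proposition~\ref{prop:mp}]
By Lemma~\ref{lem:higman} choose permutations $\alpha_s\in\varphi\iota_1(s)$ and $\beta_s\in\varphi\iota_2(s)$ for $s\in S$. Then $\alpha_s\beta_s$ is a permutation in the class $\varphi\iota_\Delta(s)$. Let $A$ be the union of the infinite orbits of the group generated by the $\alpha_s$, and let $A_\Delta$ be the same for the $\alpha_s\beta_s$. Let $\sigma$ represent $\varphi(q)$. A point fixed by all $\alpha_s$ is an orbit by itself, so every point of $A$ is moved by some $\alpha_s$.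

\medskip\noindent\emph{Step 1: almost all $x\in A$ satisfy $\beta_sx=x$ for all $s\in S$.} Apply Lemma~\ref{lem:rigid} to the family $(\alpha_s)$ and $\psi=\varphi\circ j$. By (a), the image of $\psi$ commutes with each $[\alpha_s]$ and contains each $[\beta_s]$. So each of the four permutations $\beta_s$ fixes almost all points of $A$.

\medskip\noindent\emph{Step 2: almost all points of $A$ lie in $A_\Delta$.} For $x\in A$ as in Step~1 we have $\alpha_s\beta_sx=\alpha_sx$ for all $s$, so $x$ is moved by some $\alpha_s\beta_s$. By Lemma~\ref{lem:higman}, applied to $\varphi\iota_\Delta$, almost all such points lie in $A_\Delta$.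

\medskip\noindent\emph{Step 3: almost all $x\in A$ satisfy $\sigma x=x$.} Apply Lemma~\ref{lem:rigid} to the family $(\alpha_s\beta_s)$ and $\psi=\varphi\circ\Delta$. By (b), the image of $\psi$ commutes with each $[\alpha_s\beta_s]$, and it contains $[\sigma]=\psi(f)$. So $\sigma$ fixes almost all points of $A_\Delta$, and Step~2 gives the claim.

\medskip\noindent\emph{Step 4: $A$ is empty.} By \eqref{eq:flip}, for almost all $x\in\Omega$ and all $s\in S$ we have $\sigma\alpha_sx=\beta_s\sigma x$, both sides being defined. For almost all $x\in A$, Steps~3 and~1 then give
\[
\sigma\alpha_sx=\beta_s\sigma x=\beta_sx=x=\sigma x\qquad(s\in S),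
\]
and so $\alpha_sx=x$ for all $s$, because $\sigma$ is injective. No point of $A$ has this property, so $A$ is finite. A finite union of infinite orbits is empty.

\medskip
By Lemma~\ref{lem:higman}, $\varphi\iota_1$ is trivial. So $\ker\varphi$ contains $\iota_1(\Gamma)\cong\Gamma\ne\{1\}$, and $\ker\varphi=G$ by (M6).
\end{proof}

For $\Omega=\mathbb N$ this already answers the question: $G$ does not embed in $T^*_\omega$, and neither does the group $\mathrm{Aut}\,\mathcal M$ that contains it.

\section{The full automorphism group}\label{sec:aut}

To pass from $G$ to $\mathrm{Aut}\,\mathcal M$ we show that a homomorphism that kills $G$ kills everything.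

\begin{lemma}\label{lem:closure}
If $L$ is a normal subgroup of $\mathrm{Aut}\,\mathcal M$ that contains $G$, then $L=\mathrm{Aut}\,\mathcal M$.
\end{lemma}

\begin{proof}
An automorphism need not preserve $\mu$, but one of order two preserves an average of two measures, and this makes it conjugate into $G$. We start there, then reach automorphisms with proper support, and then all.

\medskip\noindent\emph{Every $e$ with $e^2=1$ lies in $L$.} Put $\nu(a)=\frac12\bigl(\mu(a)+\mu(e(a))\bigr)$. By (M1) the automorphism $e$ preserves countable joins, so $\nu$ is countably additive; it vanishes only at $0$, and $\nu(1)=1$. Also $\nu(e(a))=\nu(a)$ because $e^2=1$. The probability algebra $(\mathcal M,\nu)$ is atomless, which is a property of the Boolean algebra alone, and separable, since $\mathcal M$ is countably generated by (M1). By (M3) there is $g\in\mathrm{Aut}\,\mathcal M$ with $\mu(g(a))=\nu(a)$ for all $a$. Then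
\[
\mu(geg^{-1}(a))=\nu(eg^{-1}(a))=\nu(g^{-1}(a))=\mu(a),
\]
so $geg^{-1}\in G\le L$ and $e\in L$.

\medskip\noindent\emph{Every $T$ supported in some $a$ with $0\ne a\ne1$ lies in $L$.} The nonzero complement of $a$ has room for infinitely many copies of $a$, which lets us write $T$ as a commutator with a shift. Put $a_0=a$ and split $1\setminus a$ into nonzero pieces $a_n$, $n\in\mathbb Z\setminus\{0\}$, by (M2). Choose Boolean isomorphisms $\mathcal M_a\to\mathcal M_{a_n}$ by (M3), the identity for $n=0$. With (M4) they identify $\mathcal M$ with $\prod_{n\in\mathbb Z}\mathcal M_a$, and $T$ becomes the map that applies $T|_{\mathcal M_a}$ in coordinate $0$ and the identity elsewhere. A permutation $\pi$ of $\mathbb Z$ gives the automorphism $W_\pi$ with $(W_\pi z)_n=z_{\pi^{-1}(n)}$, and $W_\pi W_{\pi'}=W_{\pi\pi'}$. The permutation $n\mapsto n+1$ is the composite of $n\mapsto-n$ followed by $n\mapsto1-n$, both of order two, so the shift $W$ with $(Wz)_n=z_{n-1}$ lies in $L$. Let $T'$ apply $T|_{\mathcal M_a}$ in all coordinates $n\ge0$ and the identity in the others. Then $(WT'W^{-1}z)_n=(T'W^{-1}z)_{n-1}$, which is $T(z_n)$ for $n\ge1$ and $z_n$ for $n\le0$. Hence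
\[
T=T'\,(WT'W^{-1})^{-1}=(T'WT'^{-1})\,W^{-1}\in L .
\]

\medskip\noindent\emph{Every $T\ne1$ lies in $L$.} We first find $c\ne0$ with $c\wedge T(c)=0$. Let $T(d)\ne d$. If $d\setminus T(d)\ne0$, take $c=d\setminus T(d)$; then $T(c)\le T(d)$ is disjoint from $c$. Otherwise $d$ is strictly below $T(d)$, so $T^{-1}(d)$ is strictly below $d$; take $c=d\setminus T^{-1}(d)\neq0$, and then $T(c)=T(d)\setminus d$ is disjoint from $c\le d$. Let $e$ be the exchange of $c$ and $T(c)$ along $T|_{\mathcal M_c}$. Then $e\in L$ by the first step. For $z\le c$ we have $eT(z)=T^{-1}T(z)=z$, so $eT$ is supported in $1\setminus c$. This element is not $1$ since $c\ne0$, and not $0$ since it lies above $T(c)\ne0$. By the second step $eT\in L$, and so $T\in L$.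
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
Identify $T^*_\Omega$ with $N(\Omega)$ by Lemma~\ref{lem:near}. Let $|\Omega|<\mathfrak c$. Homomorphisms from $G$ are trivial by Proposition~\ref{prop:mp}. If $\varphi\colon\mathrm{Aut}\,\mathcal M\to N(\Omega)$ is a homomorphism, its kernel therefore contains $G$, and $\varphi$ is trivial by Lemma~\ref{lem:closure}. Let $|\Omega|\ge\mathfrak c$. Both groups have cardinality $\mathfrak c$ by (M7), so they embed in $N(\Omega)$ by Lemma~\ref{lem:embed}. This proves Theorem~\ref{thm:B}. For $\Omega=\mathbb N$ all homomorphisms are trivial, and a trivial homomorphism from a nontrivial group is not injective, which is Theorem~\ref{thm:A}.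
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fathi}
A.~Fathi, \emph{Le groupe des transformations de $[0,1]$ qui pr\'eservent la mesure de Lebesgue est un groupe simple}, Israel J. Math. 29 (1978) 302--308.

\bibitem{Higman}
G.~Higman, J. London Math. Soc. 26 (1951) 61--64.

\bibitem{Ursino}
Pietro Ursino, \emph{Comparing the automorphism group of the measure algebra with some groups related to the infinite permutation group of the natural numbers}, arXiv:math/0312472 (2003).

\end{thebibliography}
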